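# Squeezing compact sets of vanishing $n$-dimensional measure into small symplectic balls

## Below dimension $n$, does anything resist squeezing?

A first guess, before any definitions: a compact set in $\mathbb R^{2n}$ that is smaller than $n$-dimensional carries no symplectic rigidity, so it can be squeezed by symplectic maps into as small a space as we like. The heuristic is that symplectic obstructions are felt by Lagrangian submanifolds, which have dimension $n$, and should not be felt by anything smaller. We make the guess precise, test it, and then prove it.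

Equip $\mathbb R^{2n}$ with coordinates $(q,p)$, $q,p\in\mathbb R^n$, write $z_i=(q_i,p_i)$, and let $\omega_0=\sum_i dq_i\wedge dp_i$. Let $\pi(q,p)=q$ (as a number, $\pi$ keeps its usual meaning; no confusion will arise). For sets $|\cdot|$ is Lebesgue measure, for vectors it is the Euclidean norm, and $|\cdot|_\infty$ is the maximum norm.

**Definition (embedding, ball, cylinder).** A subset $X$ of a symplectic manifold $M$ *symplectically embeds* into a symplectic manifold $M'$ if there are an open neighborhood $U\subseteq M$ of $X$ and a symplectic embedding $U\to M'$. For $a>0$, $B^{2n}(a)$ is the open ball around $0$ of radius $\sqrt{a/\pi}$, so that $B^2(a)$ is a disc of area $a$, and $Z^{2n}(a)=B^2(a)\times\mathbb R^{2n-2}$.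

Note that $B^{2n}(a)\subseteq Z^{2n}(a)$, so embedding into balls is the stronger demand. Embeddings compose: if a neighborhood $U$ of $X$ is embedded by $\varphi$, and $\varphi(X)$ has a neighborhood $V$ embedded by $\varphi'$, then $\varphi'\circ\varphi$ embeds $U\cap\varphi^{-1}(V)$.

We write $\mathcal H^s$ for $s$-dimensional Hausdorff measure and use three textbook facts: a $1$-Lipschitz map does not increase $\mathcal H^s$; on $\mathbb R^n$, $\mathcal H^n$ is a positive constant times Lebesgue measure; and Hausdorff dimension $<n$ implies $\mathcal H^n=0$.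

The question is Question (B) of Jan Swoboda and Fabian Ziltener, "A Symplectically Non-Squeezable Small Set and the Regular Coisotropic Capacity", arXiv:1203.2395 (2012): does every compact $X\subseteq\mathbb R^{2n}$ of Hausdorff dimension $<n$ symplectically embed into an arbitrarily small symplectic cylinder or ball, that is, into $Z^{2n}(a)$, respectively $B^{2n}(a)$, for every $a>0$? Is this even true for every compact $X$ with $\mathcal H^n(X)=0$? Two known facts, for context: for every $n\ge2$ there is a compact set in the closed ball of radius $\sqrt2$, of Hausdorff dimension $n$, that does not embed into $Z^{2n}(\pi)$; and every compact subset of the closed unit ball of $\mathbb R^{2n}$ with vanishing $(2n-1)$-dimensional Hausdorff measure embeds into $Z^{2n}(\pi)$. The first is consistent with the threshold $n$.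

Now some tests. Our main tool throughout is the following.

**Definition (cotangent lift).** If $f$ is an embedding of an open set $V\subseteq\mathbb R^n$ into $\mathbb R^n$, its cotangent lift is
$$F(q,p)=\big(f(q),\,(Df(q)^{-1})^Tp\big),\qquad (q,p)\in V\times\mathbb R^n .$$

It is injective, and it preserves the form $\sum p_i\,dq_i$: with $\hat q=f(q)$, $\hat p=(Df^{-1})^Tp$ we get $\hat p^T d\hat q=p^T Df^{-1}Df\,dq=p^Tdq$. Hence $F$ is a symplectic embedding. For example, $f(q)=\lambda q$ lifts to $(q,p)\mapsto(\lambda q,p/\lambda)$, and a translation $f(q)=q+w$ lifts to $(q,p)\mapsto(q+w,p)$, which leaves the momenta alone.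

**Test 1: $X\subseteq\{0\}\times\mathbb R^n$.** The map $(q,p)\mapsto(\lambda q,p/\lambda)$ with $\lambda$ large sends $X$ into any ball around $0$. So the guess holds here, and $X$ may even be $n$-dimensional.

**Test 2: $n=1$, $\pi(X)$ null.** Say $X\subseteq[-R,R]^2$ and $P=\pi(X)\subseteq\mathbb R$ has length $0$. Cover $P$ by finitely many disjoint open intervals of total length $<\eta$. Translate them so that they lie disjointly in an interval of length $\eta$. The lift keeps $p$, so a neighborhood of $X$ goes into a rectangle of area $4R\eta$. Apply a diagonal map $(q,p)\mapsto(\lambda q,p/\lambda)$ that turns it into a square. The square lies in a disc of area $\frac\pi2\cdot4R\eta$, which is as small as we like.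

**Test 3: how far does the guess extend?** For $n=1$ we shall see that area $0$ is exactly the right condition, and one might then guess that in $\mathbb R^{2n}$ volume $0$ is enough. That is false for $n\ge2$: there is a compact set with $\mathcal H^n<\infty$ that does not embed into $Z^{2n}(\pi)$ (Theorem 3(b) below). So the threshold really sits at dimension $n$, and the original guess stands.

What the first two tests use is only that the projection $\pi(X)$ is small. The main theorem takes this seriously.

## The theorem on null projections

**Theorem 1.** Let $X\subseteq\mathbb R^{2n}$ be compact with $|\pi(X)|=0$ in $\mathbb R^n$. Then $X$ symplectically embeds into $B^{2n}(a)$ for every $a>0$. Moreover, for every $a>0$ some compactly supported Hamiltonian diffeomorphism of $\mathbb R^{2n}$ maps $X$ into $Z^{2n}(a)$.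

**Corollary 2.** For every $n\in\mathbb N$, every compact $X\subseteq\mathbb R^{2n}$ with $\mathcal H^n(X)=0$, in particular every compact $X$ of Hausdorff dimension $<n$, symplectically embeds into $B^{2n}(a)$, hence into $Z^{2n}(a)$, for every $a>0$. So both questions have the answer yes, for the ball and for the cylinder.

**Proof of Corollary 2 from Theorem 1.** The projection $\pi$ is $1$-Lipschitz, so $\mathcal H^n(\pi(X))\le\mathcal H^n(X)=0$, that is, $|\pi(X)|=0$. $\square$

Theorem 1 also covers much larger sets, of Hausdorff dimension up to $2n$: for instance $P\times[0,1]^n$ with $P\subseteq\mathbb R^n$ compact and null.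

**Theorem 3.**
(a) If $X\subseteq\mathbb R^{2n}$ is compact and its projection to the $z_1$-plane has area $0$, then $X$ embeds into $B^{2n}(a)$ for every $a>0$. For $n=1$: a compact $X\subseteq\mathbb R^2$ embeds into arbitrarily small balls (= cylinders) if and only if $X$ has area $0$.
(b) For every $n\ge2$ there is a compact $X\subseteq\mathbb R^{2n}$ with $\mathcal H^n(X)<\infty$ which does not embed into $Z^{2n}(\pi)$. So for $n\ge2$ the hypothesis $\mathcal H^n(X)=0$ cannot be weakened to $\mathcal H^n(X)<\infty$.

## Projections that can be cut into pieces, and those that cannot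

The natural first approach is to generalize Test 2: cut $P=\pi(X)$ into pieces and translate them close together. This works whenever $P$ is null and totally disconnected. Let $X\subseteq[-R,R]^{2n}$ and $\eta>0$.

Since $P$ is compact and null, finitely many open cubes of total volume $<2^{-n}\eta$ cover it. Enlarge each so that its side is a power of $2$; the total volume is still $<\eta$. Call the cubes $C_1,\dots,C_N$. A compact totally disconnected space has a basis of sets that are both open and closed, so finitely many such sets, each inside some $C_i$, cover $P$. Making them disjoint and grouping them, we get a partition of $P$ into compact sets $P_i\subseteq C_i$, with disjoint open neighborhoods $V_i\subseteq C_i$.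

Next, let $\sigma$ be the power of $2$ with $\eta\le\sigma^n<2^n\eta$. The cubes can be translated to disjoint positions in a cube of side $\sigma$. Place them in decreasing order of size, each on a cell of the dyadic grid of its own side. The cubes already placed are unions of such cells, and their total volume leaves a free one. On $V_i\times\mathbb R^n$ use the corresponding translation of $q$. This embeds a neighborhood of $X$ into a translate of $(0,\sigma)^n\times(-2R,2R)^n$. Each $z_i$-rectangle has area $4R\sigma$. A diagonal map turns it into a square, which lies in a disc of area $2\pi R\sigma$. Since $B^2(b)^n\subseteq B^{2n}(nb)$, we have landed in $B^{2n}(2\pi nR\sigma)$, with $\sigma$ as small as we like.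

The method stops at the first connected null set. A locally constant translation is constant on connected sets, so it does not shrink the segment $[0,1]\times\{0\}\subseteq\mathbb R^2$. Nor does it shrink the Sierpiński carpet, which is compact, connected, and null, since stage $k$ of its construction has area $(8/9)^k$. For such $P$ the map in $q$ must be a genuine diffeomorphism near $P$, and then the momenta get distorted.

## Collapsing one position coordinate

We lower our sights and try to shrink only one coordinate, $q_1$, while keeping $p_1$ under control. Write $m=n-1$ and $q=(t,x)\in\mathbb R\times\mathbb R^m$. For a set $A\subseteq\mathbb R^n$ let $A_x=\{t:(t,x)\in A\}$ be its slice. In $\mathbb R^n$, Test 2 can be carried out along each line parallel to the first basis vector $e_1$, provided every such line meets the projection in small length.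

**Lemma 4 (collapsing).** Let $\delta>0$ and let $P'\subseteq\mathbb R^n$ be compact with $|P'_x|<\delta$ for every $x\in\mathbb R^m$. Then there are an open set $O\supseteq P'$ and a smooth embedding $f\colon\mathbb R^n\to\mathbb R^n$, $f(t,x)=(f_1(t,x),x)$, such that $0<f_1<2\delta$ and $\partial_1f_1>0$ everywhere, and $\partial_1f_1=1$ on $O$.

(For $n=1$ there is a single slice, namely $P'$.)

**Proof.** **First, we thicken $P'$ without losing the slice bound.** We claim that for small $r>0$ the closed $r$-neighborhood $P'_r$ of $P'$ has all slices of length $<\delta$. Otherwise there are $r_k\to0$ and $x_k$ with $|(P'_{r_k})_{x_k}|\ge\delta$. The $x_k$ are bounded, so after passing to a subsequence $x_k\to x$. If $t$ lies in infinitely many of the sets $(P'_{r_k})_{x_k}$, then $(t,x_k)$ is within $r_k$ of $P'$ infinitely often, so $(t,x)\in P'$ because $P'$ is closed. All these slices lie in one bounded interval, so the reverse Fatou lemma applies. It says that the set of such $t$ has measure at least $\limsup_k|(P'_{r_k})_{x_k}|\ge\delta$. Thus $|P'_x|\ge\delta$, a contradiction.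

**Second, we define $f_1$ by integrating a density that is $1$ near $P'$ and tiny elsewhere.** Choose a smooth $\rho_0\colon\mathbb R^n\to[0,1]$ supported in such a $P'_r$ and equal to $1$ on an open neighborhood $O$ of $P'$. Put
$$\theta(t)=\frac{\delta}{\pi(1+t^2)},\qquad \rho=\rho_0+(1-\rho_0)\theta>0,\qquad f_1(t,x)=\int_{-\infty}^t\rho(\tau,x)\,d\tau .$$
Since $\rho\le\rho_0+\theta$, we get $0<f_1(t,x)<\delta+\int_{\mathbb R}\theta=2\delta$. Since $\rho=\theta+\rho_0(1-\theta)$ and $\rho_0$ has compact support, $f_1$ is smooth. We have $\partial_1f_1=\rho>0$, and $\rho=1$ on $O$. So $f$ is a local diffeomorphism, and it is injective because it preserves $x$ and is strictly increasing in $t$. $\square$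

Since $Df$ has first row $(\partial_1f_1,\dots,\partial_nf_1)$ and below it the rows of the identity, solving $Df^T\hat p=p$ gives the lift
$$F(q,p)=\Big(f(q),\ \frac{p_1}{\partial_1f_1},\ \Big(p_j-\frac{\partial_jf_1}{\partial_1f_1}\,p_1\Big)_{j\ge2}\Big). \tag{1}$$
Over $O$, $p_1$ is unchanged. So if $\pi(X)$ has short slices, the $z_1$-coordinate of $F(X)$ lies in a rectangle of width $2\delta$ and bounded height, and we are in a thin cylinder.

Two things still block us.

**Obstacle A: the slices need not be short.** By Fubini, a null $P$ has null slices for almost every $x$, but Lemma 4 needs every $x$. A single bad line can sometimes be avoided by rotating coordinates: for $[0,1]\times\{0\}$ just exchange $q_1$ and $q_2$. But rotation is not enough in general. By a classical theorem of Besicovitch there are compact null sets in $\mathbb R^2$ that contain a unit segment in every direction. For such $P$, every direction has a line that meets $P$ in length $\ge1$. We shall have to replace straight lines by wiggled curves.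

**Obstacle B: the momenta $p_j$, $j\ge2$, explode.** Formula (1) contains $\partial_jf_1$, on which we have no bound. This is not an artifact of the construction. Take $n=2$ and $P'=\{(s,s/N):0\le s\le1\}$, which each horizontal line meets at most once. Any $f_1$ as in Lemma 4 satisfies
$$2\delta>\big|f_1(1,\tfrac1N)-f_1(0,0)\big|=\Big|\int_0^1\Big(1+\frac{1}{N}\,\partial_2f_1(s,\tfrac sN)\Big)ds\Big| ,$$
so $|\partial_2f_1|>N(1-2\delta)$ somewhere on $P'$. For the cylinder this does not matter, since the other coordinates are free there. For the ball it does.

We treat Obstacle A first.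

## Wiggled curves that meet a null set in small length

**Lemma 5 (wiggling).** Let $n\ge2$, let $P\subseteq[-R,R]^n$ be compact with $|P|=0$, and let $\delta>0$. There is a smooth $h\colon\mathbb R\to\mathbb R^m$ supported in $[-R,R]$ with $|h'|\le1$ and
$$\big|\{t:(t,c+h(t))\in P\}\big|<\delta\qquad\text{for all }c\in\mathbb R^m. \tag{2}$$

The bound $|h'|\le1$ matters: it will keep the size of $X$ bounded independently of $\delta$ when we straighten the curves. For the product $P=[0,1]\times C$ with $C\subseteq\mathbb R$ compact and null, any $h$ with nonzero slope off a short set works, since $\{t:c+h(t)\in C\}$ is null where $h$ is locally a diffeomorphism. But no $h$ serves all $P$: a null $P$ may contain the graph of a given $h$. So $h$ must depend on $P$, and a random choice is natural.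

Let us see how far one random choice goes, in the unit cube $[0,1]^n$. Divide $[0,1]$ into $K$ intervals and let $h=d\,\xi_k$ on most of the $k$-th one, with $\xi_k$ independent and uniform in $[0,1]^m$. For fixed $c$ the length in (2) has expected contribution at most $d^{-m}|P|=0$ from these intervals. But we need all $c$ at once. To pass to a finite grid of values $c$ we must replace $1_P$ by something Lipschitz, such as an average over cubes of side $d'$ of the indicator of the $d'$-fattening $Q$ of $P$ in the $x$-directions. This has Lipschitz constant $m/d'$ and expectation at most $d^{-m}|Q|$. The grid then has about $(d')^{-m}$ points. Hoeffding's inequality beats this number if $K$ is about $\log(1/d')$ times a constant depending on $\delta$. The slope of $h$ is a constant times $dK$. So we need $d\log(1/d')$ small and, at the same time, $|Q|\lesssim d^m$: the fattening of $P$ at scale $d'=e^{-\mathrm{const}/d}$ must have volume $\lesssim d^m$. The hypothesis $|P|=0$ says only that $|Q|\to0$ as $d'\to0$, at no given rate. Here the one-scale argument stops.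

The remedy is to insert intermediate scales $d_1>d_2>\dots>d_{I+1}$, each $16$ times smaller than the one before, with a random wiggle at each scale. Going from scale $d_i$ to the next costs only $\log(1/d_{i+1})$, which is of order $i$, and the costs in slope form a convergent series. So the number $I$ of scales may be as large as $P$ requires.

We use Hoeffding's inequality: if $W_1,\dots,W_K$ are independent with $W_k\in[0,b]$, then for $s>0$
$$\mathbb P\Big(\sum_kW_k-\mathbb E\sum_kW_k\ge s\Big)\le e^{-2s^2/(Kb^2)} .$$

**Proof of Lemma 5.**

**Step 1: reduction to the unit cube.** If $\tilde h$ is supported in $[0,1]$ and works for the image of $P$ under $y\mapsto(y+(R,\dots,R))/(2R)$ with $\delta/2R$ in place of $\delta$, then $h(t)=2R\,\tilde h((t+R)/2R)$ works for $P$. Its derivative obeys the same bound, lengths in $t$ scale by $2R$, and $c$ is arbitrary in both statements. So assume $P\subseteq[0,1]^n$ and look for $h$ supported in $[0,1]$. We may also assume $\delta\le1$.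

**Step 2: parameters, chosen before looking at $P$.** For $i\ge1$ put
$$s_i=\delta2^{-i-4},\quad \varepsilon_i=\delta2^{-i-3},\quad d_i=\kappa16^{-i},\quad K_i=\Big\lceil m s_i^{-2}\log\frac{3m}{s_id_{i+1}}\Big\rceil,$$
with $\kappa\in(0,\frac18]$ to be fixed. The number inside the ceiling is at least $1$, so $K_i\le2ms_i^{-2}\log\frac{3m}{s_id_{i+1}}$. Insert the definitions, using $16^{-i}\cdot2^{2i}\cdot2^i=2^{-i}$ and $s_id_{i+1}=\delta\kappa2^{-5i-8}$:
$$\frac{2\sqrt m\,d_iK_i}{\varepsilon_i}\le2^{13}m^{3/2}\delta^{-3}\,\kappa\,2^{-i}\Big(\log\frac1\kappa+\log\frac{2^8\cdot3m}{\delta}+5i\log2\Big).$$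
The sum over $i\ge1$ is at most a constant, depending only on $m$ and $\delta$, times $\kappa(1+\log\frac1\kappa)$. This tends to $0$ with $\kappa$. Fix $\kappa\le\frac18$ such that
$$\sum_{i\ge1}\frac{2\sqrt m\,d_iK_i}{\varepsilon_i}\le1. \tag{3}$$
Also $2\sum_id_i=2\kappa/15\le1$.

**Step 3: the form of $h$.** Since $\varepsilon_i\le\frac1{16}$, there is a smooth $\chi_{\varepsilon_i}\colon[0,1]\to[0,1]$ that vanishes near $0$ and $1$, equals $1$ on $[\varepsilon_i,1-\varepsilon_i]$, and has $|\chi_{\varepsilon_i}'|\le2/\varepsilon_i$. Let $I_{i,k}=[\frac{k-1}{K_i},\frac k{K_i}]$ for $1\le k\le K_i$. Given vectors $\xi_{i,k}\in[0,1]^m$, to be chosen later, put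
$$h_i(t)=d_i\,\xi_{i,k}\,\chi_{\varepsilon_i}(K_it-k+1)\ \text{ for }t\in I_{i,k},\qquad h_i=0\ \text{ off }[0,1].$$
This is smooth, because $\chi_{\varepsilon_i}$ vanishes near the endpoints, and $|h_i'|\le2\sqrt m\,d_iK_i/\varepsilon_i$, because $|\xi_{i,k}|\le\sqrt m$. Let $H_0=0$ and $H_i=h_1+\dots+h_i$. By (3), $|H_i'|\le1$, and since $\sum d_i\le1$, $H_i$ takes values in $[0,1]^m$. Whatever the $\xi$'s are, $H_i$ obeys the slope bound.

**Step 4: how many scales $P$ requires.** For $I\ge1$ let
$$Q=\{(t,x):\text{there is }(t,x')\in P\text{ with }|x-x'|_\infty\le d_{I+1}\}.$$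
This set is compact and decreases to $P$ as $I\to\infty$, so $|Q|\to0$. Since $d_1$ does not depend on $I$, we may fix $I$ with
$$|Q|\le\tfrac\delta4\,d_1^m. \tag{4}$$
Let $T$ be the set of $t\in[0,1]$ for which the fractional part of $K_it$ lies in $[\varepsilon_i,1-\varepsilon_i]$ for each $i=1,\dots,I$. Then $|[0,1]\setminus T|\le\sum_i2\varepsilon_i\le\frac\delta4$, and for $t\in T\cap I_{i,k}$ we have exactly $h_i(t)=d_i\xi_{i,k}$.

**Step 5: averages of $1_Q$ over the scales.** Define Borel functions with values in $[0,1]$ by $\varphi_{I+1}=1_Q$ and
$$\varphi_{i-1}(t,x)=\int_{[0,1]^m}\varphi_i(t,x+d_iy)\,dy\qquad(i=I+1,I,\dots,1).$$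
So $\varphi_{i-1}$ is the expected value of $\varphi_i$ after a random shift at scale $d_i$. We need four properties.

(i) For $0\le i\le I$: $|\varphi_i(t,x)-\varphi_i(t,x')|\le\frac m{d_{i+1}}|x-x'|_\infty$. Indeed $\varphi_i(t,x)$ is the mean of $\varphi_{i+1}(t,\cdot)\in[0,1]$ over the cube $x+[0,d_{i+1}]^m$. Shifting the cube by $s$ along one axis removes a set of volume at most $s\,d_{i+1}^{m-1}$ and adds one of the same volume, so the integral changes by at most $s\,d_{i+1}^{m-1}$ and the mean by at most $s/d_{i+1}$. Shift along the $m$ axes in turn.

(ii) For all $x$: $\int_0^1\varphi_0(t,x)\,dt\le d_1^{-m}|Q|\le\frac\delta4$. Indeed $\varphi_0(t,x)$ is the integral of $1_Q(t,x+d_1y_1+\dots+d_{I+1}y_{I+1})$ over all $y_1,\dots,y_{I+1}\in[0,1]^m$. Fix $y_2,\dots,y_{I+1}$ and substitute $z=x+d_1y_1+\dots+d_{I+1}y_{I+1}$ for $y_1$. The integral over $t$ and $y_1$ is at most $d_1^{-m}|Q|$. Now use (4).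

(iii) $1_P\le\varphi_I$. If $(t,x)\in P$, then $(t,x+d_{I+1}y)\in Q$ for every $y\in[0,1]^m$, so $\varphi_I(t,x)=1$.

(iv) For $0\le i\le I$, $\varphi_i(t,\cdot)$ vanishes outside $[-1,2]^m$. Indeed the slices of $Q$ lie in $[-d_{I+1},1+d_{I+1}]^m$, so if $\varphi_i(t,x)\ne0$ then each coordinate of $x$ lies between $-d_{I+1}-\sum_jd_j$ and $1+d_{I+1}$, and $2\sum_jd_j\le1$.

**Step 6: the quantities to be controlled.** For $0\le i\le I$ put
$$M_i(c)=\int_T\varphi_i\big(t,c+H_i(t)\big)\,dt .$$
It depends only on the choices at levels $\le i$. By (ii), $M_0\le\frac\delta4$. By (iv) and $H_i\in[0,1]^m$, $M_i(c)=0$ for $c\notin[-2,2]^m$. By (i), $M_i$ is $\frac m{d_{i+1}}$-Lipschitz for $|\cdot|_\infty$.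

**Step 7: one level of random choice.** We claim: given $H_{i-1}$, where $1\le i\le I$, the vectors $\xi_{i,1},\dots,\xi_{i,K_i}$ can be chosen such that
$$M_i(c)\le M_{i-1}(c)+3s_i\qquad\text{for all }c\in\mathbb R^m. \tag{5}$$

Choose the $\xi_{i,k}$ at random, independent and uniform in $[0,1]^m$. For fixed $c$ we have $M_i(c)=\sum_kW_k$ with
$$W_k=\int_{T\cap I_{i,k}}\varphi_i\big(t,c+H_{i-1}(t)+d_i\xi_{i,k}\big)\,dt\in[0,1/K_i].$$
The $W_k$ are independent, and by Fubini and the definition of $\varphi_{i-1}$
$$\mathbb E\,W_k=\int_{T\cap I_{i,k}}\varphi_{i-1}\big(t,c+H_{i-1}(t)\big)\,dt,\qquad\text{so}\qquad\mathbb E\,M_i(c)=M_{i-1}(c).$$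
Hoeffding's inequality with $K=K_i$, $b=1/K_i$ gives $\mathbb P\big(M_i(c)-M_{i-1}(c)\ge s_i\big)\le e^{-2s_i^2K_i}$.

Let $\eta_i=s_id_{i+1}/m$, which is less than $1$. Per axis, $\lceil2/\eta_i\rceil\le3/\eta_i$ points suffice to bring every point of $[-2,2]$ within distance $\eta_i$. So there is a grid $\Gamma\subseteq[-2,2]^m$ with $\#\Gamma\le(3m/(s_id_{i+1}))^m$ such that every point of $[-2,2]^m$ has $|\cdot|_\infty$-distance $\le\eta_i$ to $\Gamma$. By the choice of $K_i$,
$$\#\Gamma\cdot e^{-2s_i^2K_i}\le\exp\Big(m\log\frac{3m}{s_id_{i+1}}-2m\log\frac{3m}{s_id_{i+1}}\Big)<1 .$$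
So some choice of the $\xi_{i,k}$ satisfies $M_i<M_{i-1}+s_i$ on all of $\Gamma$. Fix it. Given $c\in[-2,2]^m$, take $c'\in\Gamma$ within distance $\eta_i$. Both $M_i$ and $M_{i-1}$ have Lipschitz constant at most $m/d_{i+1}$ (for $M_{i-1}$ it is $m/d_i$, and $d_i\ge d_{i+1}$), so each changes by at most $s_i$ between $c$ and $c'$:
$$M_i(c)\le M_i(c')+s_i\le M_{i-1}(c')+2s_i\le M_{i-1}(c)+3s_i .$$
For $c\notin[-2,2]^m$, $M_i(c)=0$. This proves (5).

**Step 8: conclusion.** Choose the levels $i=1,\dots,I$ in turn and let $h=H_I$. Then
$$M_I\le\frac\delta4+3\sum_{i\ge1}s_i=\frac\delta4+\frac{3\delta}{16}<\frac\delta2 .$$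
If $(t,c+h(t))\in P$ then $t\in[0,1]$. The part of this set of $t$ inside $T$ has measure at most $M_I(c)$ by (iii), and the rest lies in $[0,1]\setminus T$. So its measure is less than $\frac\delta2+\frac\delta4<\delta$, for every $c$. $\square$

## Folding a thin box into a ball

With Obstacle A gone we shall reach sets that are very thin in the $q_1$-direction and of bounded size otherwise. A box $(0,\alpha)\times(0,\beta)\times(0,\ell)^2$ with $\alpha$ small sits in a thin cylinder. But no product of planar maps puts it into a small ball, because the second factor has area $\ell^2$. Wrapping $q_2$ modulo a small $\mu$ would make that area about $\mu\ell$, but it identifies points whose $q_2$ differ by multiples of $\mu$. The cure is to shift the first coordinate by the small width $\alpha$ at each turn, so that different turns become distinguishable.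

**Lemma 6 (folding).** Let $\alpha,\beta,\ell,\mu>0$. Then $(0,\alpha)\times(0,\beta)\times(0,\ell)^2\subseteq\mathbb R^4$ symplectically embeds into $(0,\alpha(1+\frac\ell\mu))\times(0,\beta)\times B^2(\mu\ell+\alpha\beta)$.

As a check on volumes: $\alpha\beta(1+\frac\ell\mu)(\mu\ell+\alpha\beta)\ge\alpha\beta(\mu\ell+\ell^2)\ge\alpha\beta\ell^2$, as it must be.

**Proof.** **The map.** Let $v=\alpha/\mu$ and consider
$$(x,y,q,p)\mapsto\big(x+vq,\ y,\ q\bmod\mu,\ p-vy\big)\in\mathbb R^2\times(\mathbb R/\mu\mathbb Z)\times\mathbb R .$$
It preserves the symplectic form, since $(dx+v\,dq)\wedge dy+dq\wedge(dp-v\,dy)=dx\wedge dy+dq\wedge dp$.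

**Injectivity.** If $(x,y,q,p)$ and $(\tilde x,\tilde y,\tilde q,\tilde p)$ have the same image, then $y=\tilde y$, hence $p=\tilde p$. Also $\tilde q=q+\mu k$ with $k\in\mathbb Z$, and $x-\tilde x=v(\tilde q-q)=v\mu k=\alpha k$. But $|x-\tilde x|<\alpha$, so $k=0$, and the points agree.

**The image.** It lies in $(0,\alpha+\frac{\alpha\ell}\mu)\times(0,\beta)\times(\mathbb R/\mu\mathbb Z)\times(-v\beta,\ell)$. The last two factors form an annulus of area $\mu(\ell+v\beta)=\mu\ell+\alpha\beta$. Polar coordinates $\pi\varrho^2=\mu(p+v\beta)$, $\vartheta=-2\pi q/\mu$ embed it into $B^2(\mu\ell+\alpha\beta)$, and they are symplectic because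
$$\varrho\,d\varrho\wedge d\vartheta=\frac{\mu}{2\pi}\,dp\wedge\Big(-\frac{2\pi}{\mu}\,dq\Big)=dq\wedge dp .\qquad\square$$

**Corollary 7.** Fix $n,\beta,\ell$. For every $a>0$ there is $\alpha_0>0$ such that for all $0<\alpha\le\alpha_0$ the box $(0,\alpha)\times(0,\beta)\times\big((0,\ell)^2\big)^{n-1}$ symplectically embeds into $B^{2n}(a)$.

**Proof.** Put $\mu=\frac a{2n\ell}$, so $\mu\ell=\frac a{2n}$. Apply Lemma 6 successively in the coordinate pairs $(z_1,z_2),\dots,(z_1,z_n)$. Each application multiplies the first width by $1+\ell/\mu$, so with $\alpha'=\alpha(1+\ell/\mu)^{n-1}$ the box embeds into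
$$(0,\alpha')\times(0,\beta)\times B^2(\mu\ell+\alpha'\beta)^{n-1}.$$
A map $(x,y)\mapsto(\lambda x,y/\lambda)$ takes the first rectangle to an open square of side $\sqrt{\alpha'\beta}$. After centering, the square lies in a disc of area $\frac\pi2\alpha'\beta$, hence in $B^2(2\alpha'\beta)$. If $\alpha$ is so small that $\alpha'\beta\le\frac a{2n}$, all $n$ discs have area at most $a/n$. Finally $B^2(a/n)^n\subseteq B^{2n}(a)$, since $\sum|z_i|^2<n\cdot\frac a{n\pi}=\frac a\pi$. $\square$

Note the order of the quantifiers: $\beta$ and $\ell$ are fixed first, and $\alpha_0$ depends on them. This is where Obstacle B bites. After the collapse with parameter $\delta$, the momenta $p_j$ are spread over an interval whose length depends on $\partial_jf_1$, hence on $\delta$, in an uncontrolled way. We cannot then take $\alpha=2\delta$ small compared with that $\ell$. The way out is again to wrap. By (1), over a fixed $q$ the new momentum $p_j-\partial_jf_1(q)p_1$ is just the old one translated by an amount that is known once $q$ and $p_1$ are known. The old $p_j$ lay in a window of length less than $4R$. So we may reduce the new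 momentum modulo $4R$ without losing injectivity, however large $\partial_jf_1$ is.

## Proof of Theorem 1: wiggle, collapse, wrap, fold

We may assume $X\neq\emptyset$. Let $X\subseteq[-R,R]^{2n}$ with $R>0$, let $P=\pi(X)$, $|P|=0$, and let $\delta>0$. The number $R$ does not depend on $\delta$, and $\delta$ will be chosen at the end.

**Step 1 (wiggle): make every slice of the projection shorter than $\delta$.** If $n\ge2$, take $h$ from Lemma 5. Since $h$ is supported in $[-R,R]$ and $|h'|\le1$, we have $|h|\le R$. Let $\psi(t,x)=(t,x-h(t))$, a diffeomorphism of $\mathbb R^n$, and let $\Psi$ be its cotangent lift. Computing $(D\psi^{-1})^T$, one finds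
$$\Psi\colon\quad p_1\mapsto p_1+h'(q_1)\cdot(p_2,\dots,p_n),\qquad p_j\mapsto p_j\quad(j\ge2).$$
This is a symplectomorphism of $\mathbb R^{2n}$. If $n=1$ let $\Psi=\mathrm{id}$. On $X'=\Psi(X)$ we have
$$|q_1|\le R,\qquad|q_j|\le2R,\qquad|p_1|\le(n+1)R,\qquad|p_j|\le R\qquad(j\ge2). \tag{6}$$
For $p_1$ this uses $|p_1|\le R+|h'|\,|(p_2,\dots,p_n)|\le R+\sqrt{n-1}\,R$ on $X'$, in terms of the old coordinates. Let $P'=\pi(X')=\psi(P)$. Since $(t,c)\in P'$ if and only if $(t,c+h(t))\in P$, (2) says that $|P'_c|<\delta$ for every $c$. For $n=1$ this holds because $P'=P$ is null.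

**Step 2 (collapse): make $q_1$ range over an interval of length $2\delta$.** Lemma 4 applies to $P'$ and gives $O$ and $f$. Let $F$ be the cotangent lift (1), a symplectic embedding of $\mathbb R^{2n}$ into itself. Over $O$ we have $\partial_1f_1=1$, so there $p_1$ is unchanged.

**Step 3 (wrap): bring the momenta $p_j$, $j\ge2$, back to bounded size.** Let
$$U'=\{(q,p):q\in O,\ |q_j|<4R,\ |p_1|<(n+2)R,\ |p_j|<2R\ (j\ge2)\},$$
where $|q_j|<4R$ is asked for all $j$. By (6) this is an open neighborhood of $X'$. Define
$$E\colon U'\to(0,2\delta)\times\big(-(n+2)R,(n+2)R\big)\times\prod_{j=2}^n\Big((-4R,4R)\times\mathbb R/4R\mathbb Z\Big),$$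
$$E(q,p)=\Big(f_1(q),\ p_1,\ \big(q_j,\ p_j-\partial_jf_1(q)\,p_1\bmod4R\big)_{j\ge2}\Big).$$
By (1), $E$ is $F|_{U'}$ followed by the quotient map in the $p_j$. So it preserves the symplectic form and is a local diffeomorphism.

It is injective. Let $(q,p)$ and $(\tilde q,\tilde p)$ have equal images. Then $q_j=\tilde q_j$ for $j\ge2$, and $f_1(q)=f_1(\tilde q)$. Since $f_1$ is strictly increasing in its first variable, $q=\tilde q$. Moreover $p_1=\tilde p_1$, so the shifts $\partial_jf_1(q)p_1$ agree, and therefore $p_j\equiv\tilde p_j$ modulo $4R$. Since $|p_j|,|\tilde p_j|<2R$, we get $p_j=\tilde p_j$. So $E$ is a symplectic embedding, no matter how large $\partial_jf_1$ is.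

Each annulus $(-4R,4R)\times\mathbb R/4R\mathbb Z$ has area $32R^2$. It embeds into $B^2(32R^2)$ by $\pi\varrho^2=4R(q+4R)$, $\vartheta=2\pi p/4R$, since $\varrho\,d\varrho\wedge d\vartheta=\frac{4R}{2\pi}dq\wedge\frac{2\pi}{4R}dp=dq\wedge dp$. This disc lies in a square of side $2\sqrt{32R^2/\pi}<7R$. So, up to translations, $X$ embeds into
$$(0,2\delta)\times\big(0,2(n+2)R\big)\times\big((0,7R)^2\big)^{n-1}. \tag{7}$$

**Step 4 (fold): fit the thin box into the ball.** In (7) only the first width depends on $\delta$. Apply Corollary 7 with $\beta=2(n+2)R$, $\ell=7R$ and $\alpha=2\delta$. For $\delta$ small enough, $X$ embeds into $B^{2n}(a)$. This proves the first statement.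

**Step 5: the Hamiltonian statement for the cylinder.** Here we stop after the collapse. By (6) and $\partial_1f_1=1$ over $O$,
$$F\circ\Psi(X)\subseteq(0,2\delta)\times[-(n+1)R,(n+1)R]\times\mathbb R^{2n-2}.$$
The rectangle in the $z_1$-plane has area $4(n+1)R\delta$. For $\delta$ small, an affine map $A$ acting in $z_1$ only, a translation that centers the rectangle followed by $(q_1,p_1)\mapsto(\lambda q_1,p_1/\lambda)$, takes the set into $Z^{2n}(a)$. It remains to replace $\Psi$, $F$ and $A$ by compactly supported Hamiltonian diffeomorphisms that agree with them on $X$, on $X'$ and on $F(X')$ respectively. The composition is then the diffeomorphism we want.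

Each of the three maps is the end of a smooth isotopy of symplectic embeddings of $\mathbb R^{2n}$ that starts at the identity. For $\Psi$ use $sh$ in place of $h$, $s\in[0,1]$. For $F$ use the cotangent lifts of $f^s=(1-s)\,\mathrm{id}+sf$. These are embeddings because $\partial_1f^s_1=(1-s)+s\,\partial_1f_1>0$ and $f^s$ fixes $x$. For $A$ move along translations and then along $(\lambda^\tau q_1,\lambda^{-\tau}p_1)$, $\tau\in[0,1]$.

Each of these isotopies is generated by Hamiltonian functions, with the convention $\dot q=\partial H/\partial p$, $\dot p=-\partial H/\partial q$. For an isotopy $g^s$ of embeddings of $\mathbb R^n$ define $v_s$ on $g^s(\mathbb R^n)$ by $\frac d{ds}g^s=v_s\circ g^s$, and let $H_s(q,p)=\langle p,v_s(q)\rangle$ on $g^s(\mathbb R^n)\times\mathbb R^n$. Then $\dot q=v_s(q)$ and $\dot p=-Dv_s(q)^Tp$. The lifted curve $p_s=(Dg^s)^{-T}p$ satisfies exactly this: differentiate $(Dg^s)^Tp_s=p$ to get $(Dg^s)^T\big(Dv_s^Tp_s+\dot p_s\big)=0$. Translations in $z_1$ are generated by linear functions of $z_1$, and $(\lambda^\tau q_1,\lambda^{-\tau}p_1)$ by $\log\lambda\cdot q_1p_1$.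

Now cut off. Reparametrize each isotopy by a smooth $\sigma\colon\mathbb R\to[0,1]$ that is $0$ for $\tau\le0$ and $1$ for $\tau\ge1$ (for $A$, reparametrize its two pieces separately), and call it $G^\tau$. The map $(\tau,z)\mapsto(\tau,G^\tau(z))$ is an injective local diffeomorphism of $\mathbb R\times\mathbb R^{2n}$, so its image $W$ is open. The generating Hamiltonian is smooth on $W$. If $Y$ is the compact set to be moved, the trace $\{(\tau,G^\tau(z)):\tau\in[0,1],z\in Y\}$ is a compact subset of $W$. Multiply the Hamiltonian by a smooth function with compact support in $W$ that equals $1$ near the trace. The flow of the new, compactly supported Hamiltonian carries each $z\in Y$ along $G^\tau(z)$, so its time-one map agrees with $G^1$ on $Y$. Composing the three time-one maps gives a compactly supported Hamiltonian diffeomorphism that maps $X$ into $Z^{2n}(a)$. $\blacksquare$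

With Corollary 2, both questions are answered.

## Sets whose projection to one symplectic plane has area zero

We prove Theorem 3(a). In Theorem 1 the null projection was to the Lagrangian plane of the $q$'s. Now it is to the $z_1$-plane. The folding corollary does the work again once the planar problem is solved. One textbook ingredient is Moser's theorem for the disc with boundary (Banyaga, Dacorogna–Moser): two area forms of the same orientation and equal total area on a closed disc are related by a diffeomorphism.

**Step 1: a planar null set embeds into thin rectangles.** We show: if $Y\subseteq\mathbb R^2$ is compact with $|Y|=0$, then for every $\alpha>0$ a neighborhood of $Y$ embeds symplectically into $(0,\alpha)\times(0,1)$.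

Let $b>0$ satisfy $4b/\pi\le\alpha$. By outer regularity there is a smooth compactly supported $u\ge0$ with $Y\subseteq\{u>1\}$ and $|\operatorname{supp}u|<b$. By Sard's theorem there is a regular value $c\in(0,1)$ of $u$. Then $S=\{u\ge c\}$ is a compact surface with boundary, of area $<b$, and its interior $\{u>c\}$ contains $Y$. Let $S_1,\dots,S_N$ be its components. Each $S_j$ is a closed disc $D_j\subseteq\mathbb R^2$, bounded by the outer boundary circle of $S_j$, with finitely many open discs removed.

We fill the holes cheaply. On $D_j$ choose the area form $g_j\,dq\wedge dp$ with $g_j>0$ smooth, $g_j=1$ on a neighborhood of $S_j$ in $D_j$, and $g_j$ so small on the rest of the holes that, with $A_j$ the total area of $(D_j,g_j\,dq\wedge dp)$, we have $\sum_jA_j<b$. The discs $D_j$ may overlap in the plane when the components are nested. We use them only as separate abstract discs. By Moser's theorem $(D_j,g_j\,dq\wedge dp)$ is symplectomorphic to a closed round disc of area $A_j$, so the interior of $S_j$, with its original area form, embeds into $B^2(A_j)$.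

Finally put these discs side by side. $B^2(A_j)$ lies in an open square of area $4A_j/\pi$, which a diagonal map and a translation take to $(x_j,x_j+4A_j/\pi)\times(0,1)$ for any prescribed $x_j$. Choosing the $x_j$ so that these rectangles are disjoint and adjacent, we embed the interior of $S$ into $(0,\frac4\pi\sum A_j)\times(0,1)\subseteq(0,\alpha)\times(0,1)$.

**Step 2: from the plane to $\mathbb R^{2n}$.** Let $X\subseteq[-R,R]^{2n}$ and let $Y$, of area $0$, be its projection to the $z_1$-plane. Take the product of the embedding of Step 1 with the identity on $(-2R,2R)^{2n-2}$. Up to translations, $X$ embeds into $(0,\alpha)\times(0,1)\times\big((0,4R)^2\big)^{n-1}$ for every $\alpha>0$. By Corollary 7 with $\beta=1$, $\ell=4R$ and $\alpha$ small, $X$ embeds into $B^{2n}(a)$.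

**Step 3: the case $n=1$.** Steps 1 and 2 give "if". Conversely, a symplectic embedding in dimension $2$ preserves area. If $X$ embeds into $B^2(a)$ for every $a>0$, then $|X|\le a$ for every $a>0$, so $|X|=0$. $\square$

## A set of finite $n$-dimensional measure that does not fit

We prove Theorem 3(b). The hypothesis $\mathcal H^n(X)=0$ fails to be removable because of Lagrangian tori whose disc areas are all multiples of $\pi$.

**Facts used.** For a compact $K\subseteq\mathbb R^{2n}$, the displacement energy $e(K)$ is the infimum of $\int_0^1(\max H_t-\min H_t)\,dt$ over compactly supported Hamiltonians $H$ whose time-one map moves $K$ off itself. By Chekanov (Duke Math. J. 95 (1998), 213–226), for a closed Lagrangian $L$ in a geometrically bounded symplectic manifold, $e(L)$ is at least the minimum of the minimal area of nonconstant holomorphic spheres and the minimal area of nonconstant holomorphic discs with boundary on $L$. On the other hand $e(Z^{2n}(b))=b$ (Hofer; see Hofer–Zehnder, *Symplectic Invariants and Hamiltonian Dynamics*, Ch. 5), so $e(K)\le b$ for every compact $K\subseteq Z^{2n}(b)$.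

As an example, let $n=1$ and let $L$ be the circle of radius $1$. The nonconstant holomorphic discs with boundary on $L$ have areas $\pi,2\pi,\dots$, so Chekanov's theorem gives $e(L)\ge\pi$. And $L\subseteq B^2(b)$ for every $b>\pi$, so $e(L)\le\pi$.

**Step 1: the set.** Let $n\ge2$ and
$$T=\{|z_i|=1\ \text{for all }i\},\qquad D_i=\{|z_i|\le1,\ z_j=(1,0)\ \text{for all }j\ne i\},\qquad X=T\cup D_1\cup\dots\cup D_n .$$
$X$ is compact. $T$ is a smooth compact $n$-manifold, and each $D_i$ is a flat disc of dimension $2\le n$, so $\mathcal H^n(X)<\infty$. The purpose of the discs is to force the image of $T$, under any symplectic embedding of a neighborhood of $X$, to bound discs of area exactly $\pi$.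

**Step 2: disc areas for the image torus.** Suppose $\varphi\colon U\to Z^{2n}(\pi)$ is a symplectic embedding of an open neighborhood $U$ of $X$. Then $L=\varphi(T)$ is a closed Lagrangian torus in $\mathbb R^{2n}$. Since $\mathbb R^{2n}$ is contractible, $\pi_2(\mathbb R^{2n},L)\cong\pi_1(L)$ by taking boundaries. The circles $\partial D_i\subseteq T$ pass through the common point with all $z_j=(1,0)$ and generate $\pi_1(T)$, so the loops $\varphi(\partial D_i)$ generate $\pi_1(L)$. The area of a disc with boundary on $L$ is, by Stokes, the integral over its boundary of a primitive of $\omega_0$. This primitive is closed on $L$ because $L$ is Lagrangian. So the area depends only on the class of the boundary in $\pi_1(L)$, and it does so additively. The disc $\varphi(D_i)$ has boundary $\varphi(\partial D_i)$ and area $\int_{D_i}\omega_0=\pi$. Hence all disc areas lie in $\pi\mathbb Z$. Nonconstant holomorphic discs have positive area, so their area is at least $\pi$.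

**Step 3: the contradiction.** There are no nonconstant holomorphic spheres in $\mathbb R^{2n}$, since by Stokes their area would be $0$. Chekanov's theorem gives $e(L)\ge\pi$. But $L$ is a compact subset of $Z^{2n}(\pi)$. Its projection to the $z_1$-plane is compact in $B^2(\pi)$, so $L\subseteq Z^{2n}(b)$ for some $b<\pi$, and therefore $e(L)\le b<\pi$. This is a contradiction, so $X$ does not embed into $Z^{2n}(\pi)$. $\square$
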